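# Tight frames of every length in finite-dimensional Banach spaces

Throughout, $\mathbb K$ is $\mathbb R$ or $\mathbb C$, and $X$ is a Banach space over $\mathbb K$ of dimension $n\ge 1$. We identify $X$ with $\mathbb K^n$ carrying some norm $\|\cdot\|$, so that determinants of $n$ vectors make sense. For $x\in X$ and $x^*\in X^*$ we write $x^*\otimes x$ for the rank one operator $z\mapsto x^*(z)\,x$.

## 1. Auerbach bases: $n$ projections that sum to the identity

We begin with a statement that every norm satisfies, however irregular its unit ball is.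

**Theorem 1 (Auerbach).** There are $x_1,\dots,x_n\in X$ and $x_1^*,\dots,x_n^*\in X^*$ with $\|x_j\|=\|x_j^*\|=x_j^*(x_j)=1$ for all $j$ and $\sum_{j=1}^n x_j^*\otimes x_j=I$.

**Proof.** The function $(x_1,\dots,x_n)\mapsto|\det(x_1,\dots,x_n)|$ is continuous on the $n$-fold product of the closed unit ball, which is compact. Let it attain its maximum at $(x_1,\dots,x_n)$. The maximum is positive, so the $x_j$ form a basis. Put
$$x_j^*(v)=\frac{\det(x_1,\dots,x_{j-1},v,x_{j+1},\dots,x_n)}{\det(x_1,\dots,x_n)} .$$
This is linear in $v$, and $x_j^*(x_j)=1$. If $\|v\|\le1$, the numerator is at most the denominator in modulus, by maximality, so $\|x_j^*\|\le1$. From $1=x_j^*(x_j)\le\|x_j^*\|\,\|x_j\|$ and $\|x_j\|\le1$ we get $\|x_j\|=\|x_j^*\|=1$. Finally, Cramer's rule says that the $x_j^*(v)$ are the coordinates of $v$ in the basis $(x_j)$, that is, $\sum_jx_j^*(v)x_j=v$. $\square$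

Each $x_j^*\otimes x_j$ is a projection of rank one and norm one. So the identity of any $n$-dimensional space is a sum of $n$ such projections. What changes if we want to use $N>n$ of them?

**Definition.** A *finite unit norm tight frame* (FUNTF) *of length $N$* for $X$ is a sequence of pairs $(x_j,x_j^*)_{j=1}^N$ in $X\times X^*$ with
$$\|x_j\|=\|x_j^*\|=x_j^*(x_j)=1\quad(1\le j\le N),\qquad \sum_{j=1}^N x_j^*\otimes x_j=cI\ \text{ for some scalar } c.$$

The question, from J.A. Chávez-Domínguez, D. Freeman and K. Kornelson, "Frame potential for finite-dimensional Banach spaces", arXiv:1804.03677 (2018), is this: does every $n$-dimensional Banach space have a FUNTF of length $N$ for all $N\ge n$? Theorem 1 is the case $N=n$. Two results are known that we shall not need. Every $n$-dimensional Hilbert space has a FUNTF of $N$ vectors for every $N\ge n$ (Benedetto–Fickus). The same holds for every $n$-dimensional complex Banach space with a $1$-unconditional basis, meaning a basis $(e_j)$ with $\|\sum\theta_ja_je_j\|=\|\sum a_je_j\|$ whenever all $|\theta_j|=1$; the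 standard basis of $\ell_p^n$ is an example.

## 2. Lengths beyond the dimension

**The constant.** Since $\operatorname{tr}(x^*\otimes x)=x^*(x)$, taking traces gives $N=cn$, so $c=\frac Nn$. In particular $cI$ has rank $n$, while a sum of $N$ rank one operators has rank at most $N$. So $N\ge n$ is necessary.

**Concatenation.** Writing a FUNTF of length $N$ followed by one of length $N'$ gives one of length $N+N'$, because $\frac Nn I+\frac{N'}nI=\frac{N+N'}nI$. Starting from Theorem 1 we reach all multiples of $n$ and nothing else. For $n\ge2$ we also cannot append one pair to an Auerbach basis: $I+x^*\otimes x$ is not a multiple of $I$, because a nonzero operator of rank one is not. So the first case to look at is $n=2$, $N=3$.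

**The Euclidean plane.** Let $u_1=(1,0)$ and $u_{2,3}=(-\frac12,\pm\frac{\sqrt3}2)$. The diagonal entries of $\sum u_iu_i^\top$ are $1+\frac14+\frac14$ and $\frac34+\frac34$, and the off-diagonal entry is $0$. So
$$\sum_{i=1}^3u_i=0,\qquad \sum_{i=1}^3u_iu_i^\top=\tfrac32I, \tag{1}$$
and the pairs $(u_i,\langle\cdot,u_i\rangle)$ form a FUNTF of length $3$.

**The norming functionals.** For $x\ne0$ let
$$D(x)=\{x^*\in X^*:\ \|x^*\|\le1,\ x^*(x)=\|x\|\}.$$
By Hahn–Banach $D(x)$ is nonempty. It is compact and convex, and all its elements have norm exactly $1$. A FUNTF consists of unit vectors $x_j$ together with a choice of $x_j^*\in D(x_j)$. For the Euclidean norm there is no choice: if $x^*=\langle\cdot,w\rangle$ with $|w|\le1$ and $\langle x,w\rangle=|x|$, then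
$$\Big|w-\frac{x}{|x|}\Big|^2=|w|^2-2+1\le0,\quad\text{so}\quad D(x)=\{\langle\cdot,x/|x|\rangle\}. \tag{2}$$
For the real space $\ell_\infty^2$, whose dual is $\ell_1^2$, there is a choice at the corners: $D((1,a))=\{(1,0)\}$ if $|a|<1$, while $D((1,1))=\{(s,1-s):0\le s\le1\}$ and $D((1,-1))=\{(s,s-1):0\le s\le 1\}$.

**The square.** Try to build a FUNTF of length $3$ in $\ell_\infty^2$ from $x_1=(1,1)$, $x_2=(1,-1)$, $x_3=(1,a)$ with $|a|<1$. With $x_1^*=(s,1-s)$, $x_2^*=(r,r-1)$ and $x_3^*=(1,0)$, the sum of the three operators is
$$\begin{pmatrix}s&1-s\\ s&1-s\end{pmatrix}+\begin{pmatrix}r&r-1\\-r&1-r\end{pmatrix}+\begin{pmatrix}1&0\\a&0\end{pmatrix}=\begin{pmatrix}s+r+1&r-s\\ s-r+a&2-s-r\end{pmatrix}.$$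
It equals $\frac32I$ exactly when $r=s=\frac14$ and $a=0$. So
$$\big((1,1),(\tfrac14,\tfrac34)\big),\quad\big((1,-1),(\tfrac14,-\tfrac34)\big),\quad\big((1,0),(1,0)\big)$$
is a FUNTF. The symmetric choice $s=r=\frac12$ at the corners fails: with $a=0$ it gives $\operatorname{diag}(2,1)$. At points where the norm is not smooth, the functionals must be chosen with all the other vectors in view.

## 3. Maximizing all the determinants at once

The sensible thing to try is to copy Auerbach's proof. There is no determinant of $N>n$ vectors, but there are $\binom Nn$ determinants of $n$-subsets, and we can maximize their product. For $S\subset\{1,\dots,N\}$ with $|S|=n$ write $\det x_S=\det(x_j)_{j\in S}$, with the indices in increasing order.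

**Proposition 2.** For every $N\ge n$, $X$ has a FUNTF of length $N$.

**Proof.** Maximize $P(x_1,\dots,x_N)=\prod_{|S|=n}|\det x_S|$ over the $N$-fold product of the closed unit ball. The maximum exists by compactness. It is positive, because small multiples of $(1,t_j,\dots,t_j^{n-1})$ with distinct $t_j\in\mathbb R$ have all their determinants nonzero (Vandermonde). Fix a maximizer. For $j\in S$ let $f_{S,j}(v)$ be the quotient of the determinant with $v$ in place of $x_j$ by $\det x_S$. As in Theorem 1, $f_{S,j}(x_j)=1$ and $\sum_{j\in S}f_{S,j}\otimes x_j=I$. Average over the sets that contain $j$: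
$$g_j=\binom{N-1}{n-1}^{-1}\sum_{S\ni j}f_{S,j}.$$
Then $g_j(x_j)=1$, and
$$\sum_{j=1}^Ng_j\otimes x_j=\binom{N-1}{n-1}^{-1}\sum_{S}\sum_{j\in S}f_{S,j}\otimes x_j=\binom{N-1}{n-1}^{-1}\binom NnI=\frac NnI .$$
It remains to see that $\|g_j\|\le1$. Fix $j$, let $\|v\|\le1$, and replace $x_j$ by $(1-t)x_j+tv$ for $0<t<1$, keeping the other vectors. We stay in the unit ball. Each $\det x_S$ with $S\ni j$ is multiplied by $1+t(f_{S,j}(v)-1)$, and the others do not change. By maximality,
$$\sum_{S\ni j}\log\big|1+t(f_{S,j}(v)-1)\big|\le0\quad\text{for small }t>0 .$$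
Since $\log|1+tz|=t\operatorname{Re}z+O(t^2)$, dividing by $t$ and letting $t\downarrow0$ gives $\sum_{S\ni j}\operatorname{Re}(f_{S,j}(v)-1)\le0$, that is, $\operatorname{Re}g_j(v)\le1$. Replacing $v$ by $\theta v$ with $|\theta|=1$ gives $|g_j(v)|\le1$. As before, $\|g_j\|\le1$, $\|x_j\|\le1$ and $g_j(x_j)=1$ force $\|x_j\|=\|g_j\|=1$. $\square$

So existence alone is settled: the answer to the question is yes. But the argument tells us little about the vectors. They are whatever the maximization returns, and all we know is that every $n$ of them are independent. The result we are after says much more: the shape of the frame can be prescribed in advance, up to an invertible linear map.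

**Theorem A.** Every $n$-dimensional Banach space has a length $N$ FUNTF for all $N\ge n$. Moreover, given any $y_1,\dots,y_N\in X$ such that every $n$ of them are linearly independent, the FUNTF can be chosen with $x_j=Ty_j/\|Ty_j\|$ for some invertible $T$.

To prove the second sentence in this way we would have to maximize only over the family $\{(Ty_j/\|Ty_j\|)_j:\ T\in GL_n\}$, and there the proof of Proposition 2 stops at two exact points.

* It moved one vector and kept the others fixed. In general this leaves the family, since all vectors are moved by one common $T$. We lose the inequality that gave $\|g_j\|\le1$.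
* It used compactness of the product of balls. The parameter set $GL_n$ is not compact, and a maximizing sequence may run off to infinity.

## 4. A functional on $GL_n$

Let $y_1,\dots,y_N\in\mathbb K^n$ be nonzero and let $c_j>0$ be weights. Put
$$F(T)=\sum_{j=1}^Nc_j\log\|Ty_j\|-\log|\det T|,\qquad T\in GL_n(\mathbb K). \tag{3}$$

**Definition.** For spanning $y_1,\dots,y_N$, let $\mathfrak B=\mathfrak B(y)$ be the set of $S\subset\{1,\dots,N\}$ with $|S|=n$ such that $(y_j)_{j\in S}$ is a basis. Write $\mathbf 1_S\in\mathbb R^N$ for the indicator vector of $S$.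

For example, if $y_1=y_2=e_1$ and $y_3=e_2$ in $\mathbb K^2$, then $\mathfrak B=\{\{1,3\},\{2,3\}\}$. If every $n$ of the $y_j$ are independent, $\mathfrak B$ consists of all $n$-subsets.

This is the determinant functional in disguise. Suppose $c=\sum_{S\in\mathfrak B}\lambda_S\mathbf 1_S$ with $\lambda_S\ge0$ and $\sum\lambda_S=1$, and let $x_j=Ty_j/\|Ty_j\|$. Then $|\det x_S|=|\det T|\,|\det y_S|/\prod_{j\in S}\|Ty_j\|$ for $S\in\mathfrak B$, and so
$$\sum_{S\in\mathfrak B}\lambda_S\log|\det x_S|=-F(T)+\sum_{S\in\mathfrak B}\lambda_S\log|\det y_S| .$$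
Minimizing $F$ is maximizing a weighted product of determinants along the family of Section 3. With equal $\lambda_S$ on all $n$-subsets we get $c_j=\binom{N-1}{n-1}/\binom Nn=\frac nN$.

We keep general $y_j$ and $c_j$, because the same two lemmas then also tell us which configurations and which weights work for every norm.

**Theorem B.** Let $y_1,\dots,y_N\in\mathbb K^n$ be nonzero and spanning, and let $c_j>0$. The following are equivalent:

1. For every norm on $\mathbb K^n$ there are $T\in GL_n(\mathbb K)$ and $x_j^*\in D(x_j)$, where $x_j=Ty_j/\|Ty_j\|$, with $\sum_jc_j\,x_j^*\otimes x_j=I$.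
2. The same holds for the Euclidean norm.
3. $c=\sum_{S\in\mathfrak B}\lambda_S\mathbf 1_S$ with $\lambda_S>0$ for all $S\in\mathfrak B$ and $\sum\lambda_S=1$.

**Theorem C.** For $c_1,\dots,c_N>0$ with $\sum c_j=n$ (necessary, by taking traces), the following are equivalent: (a) every $n$-dimensional Banach space over $\mathbb K$ has $x_j,x_j^*$ with $\|x_j\|=\|x_j^*\|=x_j^*(x_j)=1$ and $\sum c_jx_j^*\otimes x_j=I$; (b) $\ell_2^n$ has such pairs; (c) $c_j\le1$ for all $j$.

## 5. The first-order condition is the frame identity

Suppose for a moment that the norm is differentiable away from $0$, and let $\|x\|=1$, $g\in D(x)$. For real $t$ of either sign, $\|x+tv\|\ge\operatorname{Re}g(x+tv)=1+t\operatorname{Re}g(v)$, with equality at $t=0$. So the derivative of the norm at $x$ in the direction $v$ is $\operatorname{Re}g(v)$. If $F$ has a minimum at $T$ and $x_j^*\in D(x_j)$, differentiating $t\mapsto F((I+tA)T)$ at $0$ gives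
$$\sum_jc_j\operatorname{Re}x_j^*(Ax_j)=\operatorname{Re}\operatorname{tr}A,\quad\text{i.e.}\quad \operatorname{Re}\operatorname{tr}\Big(A\Big(\sum_jc_jx_j^*\otimes x_j-I\Big)\Big)=0\quad\text{for all }A,$$
because $\operatorname{tr}(A(x^*\otimes x))=x^*(Ax)$. So $\sum_jc_jx_j^*\otimes x_j=I$. The common $T$ is no obstacle: the $n^2$ directions $A$ test exactly the $n^2$ entries of the frame identity. For a general norm the functionals we get will depend on $A$. A separation argument turns "for each $A$ there are functionals" into "there are functionals for all $A$".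

**Lemma 3.** Let $y_j\ne0$, $c_j>0$, and suppose $F$ has a minimum at $T$. Put $x_j=Ty_j/\|Ty_j\|$. Then there are $x_j^*\in D(x_j)$ with $\sum_jc_j\,x_j^*\otimes x_j=I$.

**Proof.** Let
$$\mathcal K=\Big\{\sum_jc_j\,g_j\otimes x_j:\ g_j\in D(x_j)\Big\}\subset L(X).$$
It is the image of the compact convex set $\prod_jD(x_j)$ under a linear map, so it is compact and convex. We must show $I\in\mathcal K$.

**Step 1: for each $A\in L(X)$ there is $B\in\mathcal K$ with $\operatorname{Re}\operatorname{tr}(AB)\ge\operatorname{Re}\operatorname{tr}A$.** This step extracts what minimality says in the single direction $A$. For small $t>0$ the operator $I+tA$ is invertible. Since $\|(I+tA)Ty_j\|/\|Ty_j\|=\|x_j+tAx_j\|$,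
$$0\le F((I+tA)T)-F(T)=\sum_jc_j\log\|x_j+tAx_j\|-\log|\det(I+tA)| . \tag{4}$$
From $\det(I+tA)=1+t\operatorname{tr}A+O(t^2)$ we get $\log|\det(I+tA)|=t\operatorname{Re}\operatorname{tr}A+O(t^2)$. For the norms we need an upper bound. The vector $x_j+tAx_j$ is nonzero; choose $g_{j,t}\in D(x_j+tAx_j)$, a norming functional at the moved point. Using $\log u\le u-1$ and then $\operatorname{Re}g_{j,t}(x_j)\le\|x_j\|=1$,
$$\log\|x_j+tAx_j\|\le\|x_j+tAx_j\|-1=\operatorname{Re}g_{j,t}(x_j)-1+t\operatorname{Re}g_{j,t}(Ax_j)\le t\operatorname{Re}g_{j,t}(Ax_j).$$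
Insert this in (4) and divide by $t$:
$$\sum_jc_j\operatorname{Re}g_{j,t}(Ax_j)\ge\operatorname{Re}\operatorname{tr}A-O(t).$$
The dual unit ball is compact, so there are $t_k\downarrow0$ with $g_{j,t_k}\to g_j$ for every $j$. Then $\|g_j\|\le1$, and
$$g_j(x_j)=\lim_kg_{j,t_k}(x_j+t_kAx_j)=\lim_k\|x_j+t_kAx_j\|=1,$$
so $g_j\in D(x_j)$. In the limit $\sum_jc_j\operatorname{Re}g_j(Ax_j)\ge\operatorname{Re}\operatorname{tr}A$. Take $B=\sum_jc_j\,g_j\otimes x_j$; then $\operatorname{tr}(AB)=\sum_jc_jg_j(Ax_j)$.

**Step 2: separation.** This step finds one $B$ that serves all $A$, namely $B=I$. Suppose $I\notin\mathcal K$. Since $\mathcal K$ is compact and convex, there is a real-linear functional $\varphi$ on $L(X)$ with $\varphi(B)<\varphi(I)$ for all $B\in\mathcal K$. Every real-linear functional on $L(X)$ has the form $B\mapsto\operatorname{Re}\operatorname{tr}(AB)$: if $\mathbb K=\mathbb C$, $\varphi$ is the real part of the complex-linear functional $B\mapsto\varphi(B)-i\varphi(iB)$, and every $\mathbb K$-linear functional on matrices is $B\mapsto\operatorname{tr}(AB)$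 for some $A$. So for some $A$, $\operatorname{Re}\operatorname{tr}(AB)<\operatorname{Re}\operatorname{tr}A$ for all $B\in\mathcal K$, which contradicts Step 1. Hence $I\in\mathcal K$. $\square$

## 6. Existence of the minimum

**A minimum that escapes.** In Euclidean $\mathbb K^2$ take $y_1=e_1$, $y_2=e_2$, $y_3=e_1+e_2$ and
$$c=(1,\tfrac12,\tfrac12)=\tfrac12\mathbf 1_{\{1,2\}}+\tfrac12\mathbf 1_{\{1,3\}}.$$
All pairs are bases, but $\{2,3\}$ has coefficient $0$. For $S\in\mathfrak B$ put $h_S(T)=\sum_{j\in S}\log|Ty_j|-\log|\det T|$. Here $F=\frac12h_{\{1,2\}}+\frac12h_{\{1,3\}}$. Since $|\det y_S|=1$ for every pair, Hadamard's inequality $|\det Ty_S|\le\prod_{j\in S}|Ty_j|$ gives $h_S\ge0$, so $F\ge0$. With $T=\operatorname{diag}(s,1)$,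
$$F(T)=\log s+0+\tfrac14\log(1+s^2)-\log s=\tfrac14\log(1+s^2)\longrightarrow0\qquad(s\downarrow0).$$
But $F(T)=0$ would require equality in Hadamard for both pairs, that is, $Te_1\perp Te_2$ and $Te_1\perp Te_1+Te_2$, hence $Te_1\perp Te_1$, which is impossible. So the infimum $0$ is not attained. Along the escaping sequence, $h_{\{2,3\}}(T)=\frac12\log(1+s^2)-\log s\to\infty$. Had $h_{\{2,3\}}$ been present in $F$ with a positive coefficient, the escape would have been blocked. This is why the next lemma asks for $\lambda_S>0$ for all $S\in\mathfrak B$.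

**An invariance that must be divided out.** For $y_1=y_2=e_1$, $y_3=e_2$ and $c=(\lambda,1-\lambda,1)$ with $0<\lambda<1$, replacing $T$ by $T\operatorname{diag}(s_1,s_2)$ adds $(\lambda+1-\lambda)\log s_1+\log s_2-\log(s_1s_2)=0$ to $F$. So sublevel sets of $F$ are not compact even when the minimum exists, and we must first normalize. In general the proof finds the subspaces that can be rescaled independently from the way bases exchange elements.

**Lemma 4.** Let $y_1,\dots,y_N$ span $\mathbb K^n$, and suppose $c=\sum_{S\in\mathfrak B}\lambda_S\mathbf 1_S$ with all $\lambda_S>0$, $\sum\lambda_S=1$, and $c_j>0$ for all $j$. Then all $y_j\ne0$, and $F$ attains its minimum on $GL_n(\mathbb K)$, for any norm.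

**Proof.** A zero vector lies in no basis and would give $c_j=0$, so all $y_j\ne0$. Adding the coordinates of $c$ gives $\sum_jc_j=n$. Write $\rho_j=\rho_j(T)=\log\|Ty_j\|$.

**Step 1: split $F$ into terms bounded below.** For $S\in\mathfrak B$ put $h_S(T)=\sum_{j\in S}\rho_j-\log|\det T|$. Since $c_j=\sum_{S\ni j}\lambda_S$ and $\sum\lambda_S=1$,
$$F=\sum_{S\in\mathfrak B}\lambda_Sh_S. \tag{5}$$
By compactness of the unit sphere and homogeneity there is $C_0>0$ with $|\det(v_1,\dots,v_n)|\le C_0\prod\|v_i\|$. Hence
$$|\det T|\,|\det y_S|=|\det(Ty_j)_{j\in S}|\le C_0\prod_{j\in S}\|Ty_j\| ,$$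
so $h_S(T)\ge\log|\det y_S|-\log C_0$. As $\mathfrak B$ is finite, there is $C\ge0$ with $h_S(T)\ge-C$ for all $S\in\mathfrak B$ and all $T$.

**Step 2: on a sublevel set every $h_S$ is bounded.** Here the positivity of every $\lambda_S$ is used. Let $M=F(I)$ and suppose $F(T)\le M$. By (5) and Step 1,
$$\lambda_Sh_S(T)=F(T)-\sum_{S'\ne S}\lambda_{S'}h_{S'}(T)\le M+C(1-\lambda_S)\le M+C .$$
So there is a constant $L$ with $|h_S(T)|\le L$ for all $S\in\mathfrak B$ whenever $F(T)\le M$.

**Step 3: compare the lengths $\|Ty_j\|$ by exchanging basis elements.** For $i\ne j$ write $i\sim j$ if there is $S\in\mathfrak B$ with $i\in S$, $j\notin S$ and $S'=(S\setminus\{i\})\cup\{j\}\in\mathfrak B$. The relation is symmetric, because exchanging back leads from $S'$ to $S$. If $i\sim j$ and $F(T)\le M$, the determinant and all common terms cancel in the difference of $h_S$ and $h_{S'}$: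
$$|\rho_i-\rho_j|=|h_S(T)-h_{S'}(T)|\le2L .$$
Let $J_1,\dots,J_p$ be the connected components of this graph on $\{1,\dots,N\}$. Within a component any two indices are joined by a path with fewer than $N$ edges, so
$$|\rho_i-\rho_j|\le2LN\quad\text{for }i,j\in J_k,\text{ whenever }F(T)\le M. \tag{6}$$
If every $n$ of the $y_j$ are independent and $N>n$, any two indices are adjacent and there is one component. If $N=n$, no exchange is possible and the components are single points. In the example $e_1,e_1,e_2$ they are $\{1,2\}$ and $\{3\}$.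

**Step 4: the components split the space.** This step finds the rescalings that leave $F$ unchanged. Fix $S\in\mathfrak B$ and let $V_k=\operatorname{span}\{y_i:i\in S\cap J_k\}$, so that $\mathbb K^n=\bigoplus_kV_k$. We claim that $j\in J_k$ implies $y_j\in V_k$. This is clear if $j\in S$. If $j\notin S$, expand $y_j$ in the basis $(y_i)_{i\in S}$. Whenever the coefficient at $i$ is nonzero, $(S\setminus\{i\})\cup\{j\}$ again indexes a basis, so $i\sim j$ and $i\in J_k$. Thus only $y_i$ with $i\in S\cap J_k$ occur.

Now let $S'\in\mathfrak B$ be arbitrary. The vectors $y_j$ with $j\in S'\cap J_k$ are independent and lie in $V_k$, so $|S'\cap J_k|\le\dim V_k$. Summed over $k$, both sides give $n$, so equality holds for every $k$. Therefore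
$$\sum_{j\in J_k}c_j=\sum_{S'\in\mathfrak B}\lambda_{S'}|S'\cap J_k|=\dim V_k\qquad(1\le k\le p). \tag{7}$$

**Step 5: normalize.** For $s_1,\dots,s_p>0$ let $\Delta$ be multiplication by $s_k$ on $V_k$. For $j\in J_k$ we have $\Delta y_j=s_ky_j$, by Step 4, and $\det\Delta=\prod_ks_k^{\dim V_k}$. So by (7)
$$F(T\Delta)=F(T)+\sum_k\log s_k\Big(\sum_{j\in J_k}c_j-\dim V_k\Big)=F(T).$$
Taking $s_k=1/\max_{j\in J_k}\|Ty_j\|$ gives $\max_{j\in J_k}\|T\Delta y_j\|=1$ for all $k$. Hence every $T$ with $F(T)\le M$ can be replaced, without changing $F$, by an element of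
$$\mathcal Q=\{T\in GL_n(\mathbb K):\ F(T)\le M,\ \max_{j\in J_k}\|Ty_j\|=1\text{ for all }k\}.$$
Since $F(I)=M$, the set $\mathcal Q$ is nonempty, and $\inf F$ over $GL_n(\mathbb K)$ equals $\inf F$ over $\mathcal Q$.

**Step 6: $\mathcal Q$ is compact.** Let $T\in\mathcal Q$. In each component the largest $\rho_j$ is $0$, so (6) gives $-2LN\le\rho_j\le0$ for all $j$. The bounds $\|Ty_j\|\le1$ on a spanning set bound $T$. The determinant cannot degenerate either:
$$\log|\det T|=\sum_jc_j\rho_j-F(T)\ge-2LNn-M .$$
So $\mathcal Q$ is relatively closed in $GL_n(\mathbb K)$ and contained in a set of the form $\{\|T\|\le R,\ |\det T|\ge\delta\}$ with $\delta>0$, which is a compact subset of $GL_n(\mathbb K)$. Hence $\mathcal Q$ is compact, and the continuous function $F$ attains on $\mathcal Q$ its infimum, which is $\inf F$. $\square$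

## 7. Frames of prescribed shape: proof of Theorem A

Let $N\ge n$, and let $y_1,\dots,y_N$ be such that every $n$ of them are linearly independent; for instance $y_j=(1,t_j,\dots,t_j^{n-1})$ with distinct $t_j\in\mathbb R$. Then $\mathfrak B$ consists of all $n$-subsets. Put $\lambda_S=\binom Nn^{-1}$ for all of them, so that
$$c_j=\binom{N-1}{n-1}\Big/\binom Nn=\frac nN .$$
All hypotheses of Lemma 4 hold, so $F$ attains its minimum at some $T$. With $x_j=Ty_j/\|Ty_j\|$, Lemma 3 gives $x_j^*\in D(x_j)$ with $\frac nN\sum_jx_j^*\otimes x_j=I$. Thus $\|x_j\|=\|x_j^*\|=x_j^*(x_j)=1$ and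
$$\sum_{j=1}^Nx_j^*(x)\,x_j=\frac Nn\,x\qquad(x\in X).$$
This is a FUNTF of length $N$ of the required form. Since $T$ is invertible, every $n$ of the $x_j$ are again linearly independent. By the rank count in Section 2, the range $N\ge n$ is the widest possible. $\blacksquare$

## 8. Configurations that work for every norm: proof of Theorem B

**(3)⇒(1).** Given any norm, Lemma 4 provides a minimum of $F$, and Lemma 3 turns it into the identity in (1).

**(1)⇒(2).** The Euclidean norm is one of the norms in (1).

**(2)⇒(3).** Here we must read off positive coefficients for all bases at once, and the Cauchy–Binet formula supplies them. By (2) of Section 2, $x_j^*=\langle\cdot,x_j\rangle$, so the hypothesis reads $\sum_jc_jx_j\bar x_j^\top=I$ with $|x_j|=1$. For $t\in(0,\infty)^N$ apply Cauchy–Binet to the $n\times N$ matrix with columns $\sqrt{c_jt_j}\,x_j$: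
$$\det\Big(\sum_jc_jt_jx_j\bar x_j^\top\Big)=\sum_{|S|=n}\lambda_S\prod_{j\in S}t_j,\qquad\lambda_S=|\det x_S|^2\prod_{j\in S}c_j . \tag{8}$$
Since $x_j$ is a nonzero multiple of $Ty_j$, we have $\mathfrak B(x)=\mathfrak B(y)=\mathfrak B$. So $\lambda_S>0$ if $S\in\mathfrak B$, and $\lambda_S=0$ otherwise. At $t=(1,\dots,1)$ the matrix on the left is $I$, so $\sum_S\lambda_S=1$. Now differentiate (8) in $t_j$ at $t=(1,\dots,1)$. On the left we differentiate $s\mapsto\det(I+s\,c_jx_j\bar x_j^\top)=1+sc_j|x_j|^2=1+sc_j$ at $s=0$ and get $c_j$. On the right we get $\sum_{S\ni j}\lambda_S$. Hence $c=\sum_{S\in\mathfrak B}\lambda_S\mathbf 1_S$. $\blacksquare$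

The escaping example of Section 6 fits: for three vectors in $\mathbb K^2$ in general position, $\sum\lambda_S=1$ and $c_1=\lambda_{\{1,2\}}+\lambda_{\{1,3\}}$ give $\lambda_{\{2,3\}}=1-c_1$. So $c_1=1$ forces $\lambda_{\{2,3\}}=0$ and (3) fails.

## 9. Which weights are possible in every space: proof of Theorem C

**(a)⇒(b).** $\ell_2^n$ is one of the spaces in (a).

**(b)⇒(c).** By (2) the functionals are $\langle\cdot,x_j\rangle$. Apply the identity to $x_i$ and pair with $x_i$:
$$1=\langle x_i,x_i\rangle=\sum_jc_j|\langle x_i,x_j\rangle|^2\ge c_i .$$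

**(c)⇒(a).** By Theorem B it suffices to find nonzero spanning $y_j\in\mathbb K^n$ for which condition (3) of that theorem holds with the given $c$.

**Case 1: $0<c_j<1$ for all $j$.** We want all $n$-subsets to be bases, and must write $c$ as a convex combination of all the $\mathbf 1_S$ with every coefficient positive. Since $n=\sum c_j<N$, we have $N>n$. Take $y_1,\dots,y_N$ with every $n$ independent. Consider
$$P=\Big\{b\in[0,1]^N:\ \sum_jb_j=n\Big\}.$$
Its extreme points are among the $\mathbf 1_S$ with $|S|=n$. Indeed, if $b\in P$ has a coordinate that is not an integer, it has at least two such coordinates $i\ne k$, because the sum $n$ is an integer. Both lie in $(0,1)$, so raising one and lowering the other by a small $\pm\varepsilon$ stays in $P$, and $b$ is the midpoint of the two resulting points. An extreme point therefore has coordinates in $\{0,1\}$ with sum $n$. As $P$ is compact and convex in finite dimension, every point of $P$ is a convex combination of the $\mathbf 1_S$.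

Let $b=(\frac nN,\dots,\frac nN)=\binom Nn^{-1}\sum_{|S|=n}\mathbf 1_S$. For small $\varepsilon>0$ the point $b'=(c-\varepsilon b)/(1-\varepsilon)$ lies in $P$: its coordinates sum to $(n-\varepsilon n)/(1-\varepsilon)=n$, and they tend to $c_j\in(0,1)$ as $\varepsilon\downarrow0$. So $b'=\sum_S\mu_S\mathbf 1_S$ with $\mu_S\ge0$ and $\sum\mu_S=1$, and
$$c=\varepsilon b+(1-\varepsilon)b'=\sum_{|S|=n}\Big(\varepsilon\tbinom Nn^{-1}+(1-\varepsilon)\mu_S\Big)\mathbf 1_S .$$
All coefficients are positive and their sum is $1$. This is condition (3).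

**Case 2: some $c_j$ equal $1$.** Here an index of weight $1$ must belong to every basis, so we split off its direction. Let $J=\{j:c_j=1\}$ and $m=|J|$; since $\sum c_j=n$, $m\le n$. Choose $(y_j)_{j\in J}$ to be a basis of $\mathbb K^m\oplus0$. If $m=n$, there are no further indices, because the remaining positive weights would sum to $0$. Then $\mathfrak B=\{J\}$ and $c=\mathbf 1_J$, which is (3). If $m<n$, the remaining weights lie in $(0,1)$ and sum to $n-m$, so there are more than $n-m$ of them. Choose the remaining $y_j$ in $0\oplus\mathbb K^{n-m}$ with every $n-m$ independent. A basis can use at most $m$ vectors from $\mathbb K^m\oplus0$ and at most $n-m$ from $0\oplus\mathbb K^{n-m}$, so it uses exactly these numbers. Thus $\mathfrak B$ consists exactly of the sets $J\cup S'$ with $S'\subset J^c$ and $|S'|=n-m$. Case 1, in dimension $n-m$, gives $(c_j)_{j\notin J}=\sum_{S'}\lambda_{S'}\mathbf 1_{S'}$ with all $\lambda_{S'}>0$ and $\sum\lambda_{S'}=1$. Hence $c=\sum_{S'}\lambda_{S'}\mathbf 1_{J\cup S'}$, the coordinates in $J$ being $\sum\lambda_{S'}=1$. This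 is (3). $\blacksquare$

## 10. A polyhedral norm on $\mathbb R^3$ that allows a weight above $1$

Theorems B and C speak about all norms simultaneously. For an individual non-Hilbertian space, conditions B(3) and C(c) need not be necessary.

**Example D.** Let $u_1,u_2,u_3\in\mathbb R^2$ be the vectors in (1), which are unit vectors at mutual angles $120^\circ$. In $\mathbb R^3=\mathbb R\oplus\mathbb R^2$ put
$$e=(1,0),\quad e^*=(1,0),\qquad y_i=(\tfrac13,u_i),\quad y_i^*=(-\tfrac13,\tfrac{10}9u_i)\qquad(i=1,2,3).$$
Using $\langle u_i,u_j\rangle=-\frac12$ for $i\ne j$,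
$$e^*(e)=1,\quad e^*(y_i)=\tfrac13,\quad y_i^*(e)=-\tfrac13,\quad y_i^*(y_i)=-\tfrac19+\tfrac{10}9=1,\quad y_i^*(y_j)=-\tfrac19-\tfrac59=-\tfrac23\ (i\ne j).$$
Take the norm whose unit ball is $\operatorname{conv}\{\pm e,\pm y_1,\pm y_2,\pm y_3\}$; these vectors span $\mathbb R^3$, so this is a norm. The norm of a functional is its largest absolute value on $e,y_1,y_2,y_3$, so by the values above $e^*$ and the $y_i^*$ have norm $1$. The vectors lie in the unit ball, and each takes the value $1$ under a functional of norm $1$, so they have norm $1$. By (1), the off-diagonal blocks of $\sum y_i^*\otimes y_i$ vanish because $\sum u_i=0$, its upper left entry is $3\cdot(-\frac19)=-\frac13$, and its lower right block is $\frac{10}9\cdot\frac32I=\frac53I$. Hence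
$$2\,e^*\otimes e+\sum_{i=1}^3y_i^*\otimes y_i=\operatorname{diag}\big(2-\tfrac13,\tfrac53,\tfrac53\big)=\tfrac53I .$$
This is a FUNTF of length $5$ in a $3$-dimensional space in which the pair $(e,e^*)$ occurs twice.

Multiply by $\frac35$ and merge the repeated pair. We get the identity as a sum with weights $(\frac65,\frac35,\frac35,\frac35)$, one of which exceeds $1$. By Theorem C, such weights are impossible in $\ell_2^3$. Condition B(3) likewise fails for the configuration $(e,e,y_1,y_2,y_3)$ with all weights $\frac35$: no basis contains both copies of $e$, so (3) would give $c_1+c_2=\sum_S\lambda_S|S\cap\{1,2\}|\le1$, whereas $c_1+c_2=\frac65$. Yet for this particular norm the identity in B(1) holds, with $T=I$.
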